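
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}
\numberwithin{equation}{section}

\title[Extremal length and connections on Teichm\"uller space]{No connection on Teichm\"uller space makes all extremal length functions convexoidal}


\begin{abstract}
Let $S$ be a surface of genus $g$ with $n$ punctures and $3g-3+n\ge 2$. We prove that no smooth affine connection on the Teichm\"uller space of $S$, nor on any nonempty open subset of it, makes the extremal length functions of all essential simple closed curves convex up to reparametrization along its geodesics. This answers a question of Fortier Bourque, Mart\'inez-Granado and Vargas Pallete. When the Teichm\"uller space has complex dimension one, the Levi-Civita connection of the hyperbolic metric does make these functions convex. The mechanism of the proof is that a quadratic differential without a pole at a marked point does not see the motion of this point, even to second order, because points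 have capacity zero.
\end{abstract}


\section{Introduction}

\subsection{The question}

Let $S$ be a closed orientable surface of genus $g$ with $n$ punctures, and let $\mathcal T(S)$ be its Teichm\"uller space. It is a connected complex manifold, and we regard it as a smooth real manifold. A closed curve on $S$ is \emph{essential} if it is not homotopic to a point or to a puncture. For an essential simple closed curve $\alpha$ and $X\in\mathcal T(S)$, let $L_\alpha(X)$ be the extremal length of the homotopy class of $\alpha$ in the Riemann surface $X$: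
\[
L_\alpha(X)=\mathrm{EL}(\alpha,X)=\sup_\sigma\frac{\ell_\sigma(\alpha)^2}{\mathrm{Area}(\sigma)},
\]
where $\sigma$ runs over the conformal metrics $\sigma(z)|dz|$ on $X$ ($\sigma\ge0$ Borel, $0<\mathrm{Area}(\sigma)<\infty$) and $\ell_\sigma(\alpha)$ is the infimum of the $\sigma$-lengths of the curves homotopic to $\alpha$. Each metric $\sigma$ thus gives a lower bound. An annulus gives an upper bound: if $A\subset X$ is an embedded annulus whose core is homotopic to $\alpha$ and $A$ is conformally $(0,M)\times\mathbb R/\mathbb Z$, then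
\begin{equation}\label{eq:annulus}
L_\alpha(X)\le 1/M .
\end{equation}
Indeed, each circle $\{x\}\times\mathbb R/\mathbb Z$ has $\sigma$-length at least $\ell_\sigma(\alpha)$, so $\ell_\sigma(\alpha)^2\le\int_0^1\sigma^2\,dy$ by Cauchy--Schwarz, and integration over $x$ gives $M\ell_\sigma(\alpha)^2\le\mathrm{Area}(\sigma)$.

The \emph{extremal length systole} of $X$ is the infimum of the extremal lengths of all essential closed curves. For $3g-3+n\ge2$ this infimum is achieved only by simple closed curves, so it equals $\inf_\alpha L_\alpha$, a generalized systole in the sense of Bavard. To study the infimum of a family of functions one would like to control each member of the family along a path from its derivative at the starting point. Convexity along the path does this, and so does convexity up to reparametrization.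

By a \emph{connection} on a manifold we mean a smooth affine connection on its real tangent bundle. A function $f$ on a manifold $M$ is \emph{convexoidal} along the geodesics of a connection if for every geodesic segment $\gamma:[a,b]\to M$ there is a $C^1$ function $h$ with $h'>0$, defined on an interval containing $f(\gamma([a,b]))$, such that $h\circ f\circ\gamma$ is convex on $[a,b]$. If $f$ is $C^1$ and $(f\circ\gamma)'(a)\ge0$, then $h\circ f\circ\gamma$ is convex and $C^1$ with nonnegative derivative at $a$, so it is nondecreasing; as $h$ is strictly increasing, $f\circ\gamma$ is nondecreasing too. Thus a first-order test at the initial point excludes any decrease along the whole segment.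

In some cases the functions $L_\alpha$ are known not to be convexoidal: for suitable $S$, some $L_\alpha$ fails to be convexoidal along some Teichm\"uller geodesic, and likewise along some Teichm\"uller horocycle. Fortier Bourque, Mart\'inez-Granado and Vargas Pallete write in \cite{FMV}: ``We do not know if there exists a connection on Teichm\"uller space with respect to which the extremal length functions are convexoidal.'' We show that for $3g-3+n\ge2$ there is none.

When $\mathcal T(S)$ has complex dimension one the situation is the opposite.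

\begin{proposition}\label{prop:dim1}
For the torus, the once-punctured torus and the four-punctured sphere, the Levi-Civita connection of the hyperbolic metric on $\mathcal T(S)\cong\mathbb H$ makes every $L_\alpha$ convex along geodesics.
\end{proposition}

\subsection{Results}

We only need the following consequence of convexoidality. Let $U\subset\mathcal T(S)$ be open and let $\nabla$ be a connection on $U$.

\medskip
\noindent\textbf{(P)} \emph{For every geodesic $\gamma:[0,\varepsilon]\to U$ and every essential simple closed $\alpha$: if $(L_\alpha\circ\gamma)'(0)=0$, then $L_\alpha(\gamma(t))\ge L_\alpha(\gamma(0))$ for all $t\in[0,\varepsilon]$.}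
\medskip

By the first-order test above, (P) holds if all $L_\alpha$ are convexoidal along the geodesics of $\nabla$. (The $L_\alpha$ are $C^1$; see Section~\ref{sec:background}.) For a Riemann surface $X$ of finite type, $\bar X$ denotes its compactification.

\begin{theorem}\label{thm:answer}
If $3g-3+n\ge2$, then no connection on $\mathcal T(S)$ satisfies {\rm(P)}. Hence no connection on $\mathcal T(S)$ makes all $L_\alpha$ convexoidal. More precisely, no connection on a neighborhood of $X\in\mathcal T(S)$ satisfies {\rm(P)} if
\begin{itemize}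
\item[(a)] $g=0$ and $X$ is arbitrary; or
\item[(b)] $g\ge1$ and there is a holomorphic map $P:\bar X\to\mathbb{CP}^1$ of degree $2$ such that the punctures of $X$ consist of $k$ full unramified fibers and at most one ramification point, with $2g+2+k\ge5$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:strong}
If $3g-3+n\ge2$, then no connection on any nonempty open $U\subset\mathcal T(S)$ satisfies {\rm(P)}.
\end{theorem}

Theorem~\ref{thm:answer} answers the question and has the shorter proof (Sections \ref{sec:second}--\ref{sec:five}). Theorem~\ref{thm:strong} is proved in Section~\ref{sec:strong}.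

\subsection{The idea, on the sphere with five punctures}\label{sub:idea}

Let $X=\mathbb{CP}^1\setminus\{0,1,\infty,x_0,y_0\}$. Moving the last two points gives local coordinates $(x,y)$ on $\mathcal T(S)$, and the cotangent space at $X$ is the two-dimensional space $Q(X)$ of quadratic differentials with at most simple poles at the five points. To each $\alpha$ belongs a $q_\alpha\in Q(X)$ with $L_\alpha(X)=\|q_\alpha\|$ and $dL_\alpha=-2\,\mathrm{Re}\langle q_\alpha,\cdot\rangle$ at $X$, and the positive multiples of the $q_\alpha$ are dense in $Q(X)$. So let us pretend that there is a function $L_q$ for every $q\in Q(X)$; a limiting argument will justify this.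

Move $x$ alone, along $\beta(s)=(x_0+s\zeta,y_0)$, and take $q=\psi=dz^2/\bigl(z(z-1)(z-y_0)\bigr)$, which is holomorphic at $x_0$. Realize the motion by the map $z+s\zeta\chi(z-x_0)$, where $\chi$ is a cutoff function equal to $1$ near $0$ and supported in a small disc. Its Beltrami coefficient is $\mu=s\zeta\chi_{\bar z}+O(s^2|\nabla\chi|^2)$, and we shall see that
\[
L_\psi(\beta(s))\le\|\psi\|-2\,\mathrm{Re}\int\psi\mu+4\int|\psi||\mu|^2 .
\]
Since $\psi$ has no pole at $x_0$, $\int\psi\chi_{\bar z}=\int\partial_{\bar z}(\psi\chi)=0$. What remains is at most $Cs^2\int|\nabla\chi|^2$. For a fixed cutoff this is a quadratic cost. But a point in the plane has capacity zero, so $\int|\nabla\chi|^2$ can be made as small as we like by the choice of $\chi$, and $L_\psi(\beta(s))\le\|\psi\|+o(s^2)$.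

Let $\gamma$ be the geodesic with the initial velocity of $\beta$. It differs from $\beta(s)$ by $-\frac12s^2\nabla_{\beta'}\beta'(0)+o(s^2)$, so $L_\psi(\gamma(s))\le\|\psi\|+s^2\,\mathrm{Re}\langle\psi,\nabla_{\beta'}\beta'(0)\rangle+o(s^2)$. The derivative at $s=0$ is zero, and (P) forces $\mathrm{Re}\langle\psi,\nabla_{\beta'}\beta'(0)\rangle\ge0$. The same holds for $e^{i\tau}\psi$ for all real $\tau$, since these differentials do not see $x_0$ either. Hence
\[
\langle\psi,\nabla_{\beta'}\beta'(0)\rangle=0 ,
\]
and the inequality has become an equality. The vectors annihilated by $\psi$ form a complex line, and it contains the velocity, so the acceleration of $\beta$ is a complex multiple of its velocity. (On the four-punctured sphere a differential that does not see one of the points has at most three simple poles, hence is $0$, and the argument says nothing.)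

The same must hold when any one of the five points moves relative to the other four, since M\"obius maps can carry these four back to their initial positions. In the coordinates $(x,y)$ the five curves through $(x_0,y_0)$ are the horizontal and the vertical line ($x$, respectively $y$, moves), the lines through $(0,0)$ and through $(1,1)$ (the point $1$, respectively $0$, moves relative to the others), and a conic along which the cross-ratio of $0,1,x,y$ is constant ($\infty$ moves). Take $(x_0,y_0)=(2,-1)$. The conic is then
\[
h(t)=\Bigl(t,\frac t{4-3t}\Bigr),\qquad h'(2)=(1,1),\qquad h''(2)=(0,-3);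
\]
see Figure~\ref{fig:web}. For the flat connection of the coordinates $(x,y)$ the acceleration $(0,-3)$ would have to be a multiple of the velocity $(1,1)$, and it is not. So this connection violates (P). A general connection adds to the acceleration a term depending quadratically on the velocity $\xi$. The determinant of $\xi$ and the complex quadratic part of this term is a cubic form on $\mathbb C^2$. It must vanish on the four directions of the lines, hence identically. So the extra term cannot compensate for the bending of the conic.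

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[gray] (-0.7,-1)--(3.6,-1);
\draw[gray] (2,-2.6)--(2,1.9);
\draw[gray] (-0.7,0.35)--(3.6,-1.8);
\draw[gray] (0.6,1.8)--(2.75,-2.5);
\draw[thick] plot[domain=-0.7:1.13,samples=60] (\x,{\x/(4-3*\x)});
\draw[thick] plot[domain=1.53:3.6,samples=60] (\x,{\x/(4-3*\x)});
\fill (0,0) circle (1.5pt) node[above left] {$(0,0)$};
\fill (1,1) circle (1.5pt) node[left] {$(1,1)$};
\fill (2,-1) circle (1.5pt) node[above right] {$(2,-1)$};
\end{tikzpicture}
\caption{The real points of the five curves through $(x,y)=(2,-1)$ along which one of the points $0,1,\infty,x,y$ moves relative to the other four. Four are straight lines: horizontal, vertical, through $(0,0)$, through $(1,1)$. The fifth is the hyperbola $y=x/(4-3x)$ (thick, two branches).}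
\label{fig:web}
\end{figure}

For Theorem~\ref{thm:answer} it suffices to find, for each $S$, one $X$ to which this argument applies; we use double covers of the sphere. A general $X$ has no such structure. For Theorem~\ref{thm:strong} we replace the motion of a point by Schiffer variations at an arbitrary $p\in X$, and the differentials without a pole by those with a double zero at $p$. As $p$ varies, the resulting identities would define on $\bar X$ an object with the transformation law of $\tfrac32$ times an affine connection, and the residue theorem would give $3g-3+n=0$.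

\section{Complex dimension one}\label{sec:dim1}

\begin{proof}[Proof of Proposition~\ref{prop:dim1}]
\emph{Tori.} Let $X_\tau=\mathbb C/(\mathbb Z+\tau\mathbb Z)$, $\tau\in\mathbb H$, possibly punctured at $0$, and let $\alpha$ be a simple closed curve in the primitive class $a+b\tau$. Every curve in the class has flat length at least $|a+b\tau|$, so the flat metric, of area $\mathrm{Im}\,\tau$, gives $L_\alpha(\tau)\ge|a+b\tau|^2/\mathrm{Im}\,\tau$. Cut the torus along the closed geodesic through $0$ in this direction. The result is a cylinder of circumference $|a+b\tau|$ and height $\mathrm{Im}\,\tau/|a+b\tau|$ that avoids the puncture, and \eqref{eq:annulus} gives the reverse inequality. Hence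
\[
L_\alpha(\tau)=\frac{|a+b\tau|^2}{\mathrm{Im}\,\tau}=\frac1{\mathrm{Im}(A\tau)},
\]
where $A\in SL_2(\mathbb Z)$ has bottom row $(b,a)$.

\emph{Four-punctured spheres.} Each of them is the quotient of a torus $X_\tau$ by $z\mapsto-z$, punctured at the four branch values, and $\mathcal T(S)\cong\mathbb H$. An essential simple closed curve $\alpha$ has two branch values on each side. The preimage of each side in the torus is an annulus, so $\alpha$ lifts to closed curves, in a primitive class $\pm(a+b\tau)$. Every curve homotopic to $\alpha$ lifts to a closed curve of the same flat length in this class, hence has length at least $|a+b\tau|$. The flat metric of the quotient has area $\frac12\mathrm{Im}\,\tau$, so $L_\alpha\ge2|a+b\tau|^2/\mathrm{Im}\,\tau$. The closed geodesic through $0$ in the direction $a+b\tau$ contains the fixed point $\frac12(a+b\tau)$; the other two fixed points lie on the parallel geodesic halfway around the torus. These two geodesics cut the torus into two cylinders of height $\mathrm{Im}\,\tau/(2|a+b\tau|)$, interchanged by $z\mapsto-z$.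 So the quotient is filled, up to measure zero, by one cylinder of circumference $|a+b\tau|$ and this height, and \eqref{eq:annulus} gives $L_\alpha=2|a+b\tau|^2/\mathrm{Im}\,\tau$.

In all cases $L_\alpha$ is a positive constant times $1/\mathrm{Im}(A\tau)$, with $A$ an isometry of $\mathbb H$. Along a unit speed hyperbolic geodesic $\gamma$, $\mathrm{Im}(A\gamma(t))$ equals $r/\cosh(t-t_0)$ (half circles) or $re^{\pm t}$ (vertical lines). So $L_\alpha\circ\gamma$ is a positive multiple of $\cosh(t-t_0)$ or of $e^{\mp t}$, and these are convex.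
\end{proof}

From now on $3g-3+n\ge2$.

\section{Conventions and standard facts}\label{sec:background}

Let $\mathfrak p$ be the divisor of punctures on $\bar X$. Then $Q(X)=H^0(\bar X,K^2(\mathfrak p))$ is the space of integrable holomorphic quadratic differentials on $X$: at punctures at most simple poles are allowed. Put $N=\dim_{\mathbb C}Q(X)=3g-3+n$. For a quadratic differential $q=q_z\,dz^2$ and a Beltrami differential $\mu$,
\[
\langle q,\mu\rangle=\int_Xq\mu,\qquad\|q\|=\int_X|q|;\qquad\text{in a coordinate,}\quad\int q\mu=\int q_z\,\mu\,dA,\quad dA=dx\,dy .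
\]
We abbreviate quasiconformal to qc, and ``coefficient'' means Beltrami coefficient $f_{\bar z}/f_z$. For $\|\mu\|_\infty<1$, $X^\mu$ is $X$ with the complex structure defined by $\mu$, marked by the identity; the identity $X\to X^\mu$ is qc with coefficient $\mu$. So $[X^\mu]=[X^\nu]$ in $\mathcal T(S)$ if there is a conformal map $X^\mu\to X^\nu$ isotopic to the identity on $X$. If $H:X\to X^\nu$ is qc with coefficient $\mu$, then $H:X^\mu\to X^\nu$ is conformal.

We use the following standard facts.

\smallskip
\noindent\textbf{(F1)} (Bers) The map $\mu\mapsto[X^\mu]$ is holomorphic on the unit ball of $L^\infty$. Its derivative at $0$ is surjective and induces $T_X\mathcal T(S)\cong Q(X)^*$ via $\langle\cdot,\cdot\rangle$; we write $[\mu]$ for the class of $\mu$ in $T_X=T_X\mathcal T(S)$. By the implicit function theorem, if $Y_n\to Y$ in $\mathcal T(S)$, there are qc maps $Y\to Y_n$ respecting the markings, with coefficients tending to $0$ in $L^\infty$.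

\smallskip
\noindent\textbf{(F2)} (Jenkins, Strebel) For each essential simple closed $\alpha$ there is a unique $q_\alpha\in Q(X)$ whose noncritical vertical trajectories are closed, homotopic to $\alpha$, and fill an annulus $A_\alpha$ of full measure which is a Euclidean cylinder of height $1$ and circumference $\ell$ in the metric $|q_\alpha|^{1/2}$. Moreover $L_\alpha(X)=\ell=\|q_\alpha\|$.

\smallskip
\noindent\textbf{(F3)} The set $\{c\,q_\alpha:c>0,\ \alpha\}$ is dense in $Q(X)$. Indeed, sending $q$ to its vertical measured foliation is a homeomorphism $Q(X)\setminus0\to\mathcal{MF}(S)\setminus0$ (Hubbard--Masur \cite{HM}; for finite type see Gardiner--Masur \cite{GM}). It maps $c\,q_\alpha$ to $\sqrt c\,\alpha$, and weighted simple closed curves are dense in $\mathcal{MF}(S)$ (Thurston; Fathi--Laudenbach--Po\'enaru).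

\smallskip
\noindent\textbf{(F4)} (Gardiner--Masur) Each $L_\alpha$ is $C^1$ on $\mathcal T(S)$.

\smallskip
\noindent\textbf{(F5)} If $u:\mathbb C\to\mathbb C$ is Lipschitz with constant $l<1$, then $\mathrm{id}+u$ is a qc homeomorphism of $\mathbb C$ with coefficient at most $l$ in absolute value. It is bi-Lipschitz onto its image, and onto $\mathbb C$ because $z\mapsto w-u(z)$ is a contraction for each $w$. Almost everywhere $|u_z|+|u_{\bar z}|\le l$, so $|u_{\bar z}|/|1+u_z|\le(l-|u_z|)/(1-|u_z|)\le l$.

\smallskip
\noindent\textbf{(F6)} (Alexander) Let $\phi$ be a homeomorphism of the disc $\{|\zeta|\le R\}$ equal to the identity on the boundary. Then $\phi_u(\zeta)=u\phi(\zeta/u)$ for $|\zeta|\le uR$, $\phi_u(\zeta)=\zeta$ otherwise, $0\le u\le1$, is an isotopy from the identity to $\phi$, constant on the boundary. If $\phi(0)=0$, it fixes $0$. Any interior point can play the role of $0$, after conjugation by a homeomorphism of the disc.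

\section{From (P) to a second-order inequality}\label{sec:second}

\subsection{An upper bound that makes sense for every $q$}

The functions $L_\alpha$ are only known to be $C^1$, and (P) speaks about countably many $\alpha$. We replace $L_\alpha$ by an explicit upper bound that touches it at $X$, depends on $\alpha$ only through $q_\alpha$, and makes sense for every $q\in Q(X)$. For $q\in Q(X)$ and $\|\mu\|_\infty<1$ put
\[
I(q,\mu)=\int_X|q|\,\frac{\bigl|1-\mu\frac q{|q|}\bigr|^2}{1-|\mu|^2}=\int_X\frac{(1+|\mu|^2)|q|-2\,\mathrm{Re}(q\mu)}{1-|\mu|^2}.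
\]
By the second expression $I$ is continuous in $(q,\mu)\in L^1\times L^\infty$, $\|\mu\|_\infty<1$. Also $I(cq,\mu)=cI(q,\mu)$ for $c>0$. With $m=|\mu|$ and $r=\mathrm{Re}(\mu q/|q|)$, where $|r|\le m$,
\[
\frac{1+m^2-2r}{1-m^2}=1-2r+\frac{2m^2(1-r)}{1-m^2},\qquad\frac{1-r}{1-m^2}\le\frac{1+m}{1-m^2}=\frac1{1-m}.
\]
Hence
\begin{equation}\label{eq:I}
I(q,\mu)-\|q\|\le-2\,\mathrm{Re}\langle q,\mu\rangle+4\int_X|q||\mu|^2\qquad\text{if }\|\mu\|_\infty\le\tfrac12 .
\end{equation}

\begin{lemma}\label{lem:upper}
$L_\alpha([X^\mu])\le I(q_\alpha,\mu)$, with equality at $\mu=0$. Hence $dL_\alpha([\mu])=-2\,\mathrm{Re}\langle q_\alpha,\mu\rangle$ at $X$.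
\end{lemma}

\begin{proof}
Let $f:X\to X^\mu$ be the identity, a qc map with coefficient $\mu$. On $A_\alpha$ let $\zeta=\xi+i\eta$ be the coordinate with $q_\alpha=d\zeta^2$, $0<\xi<1$. The annulus $f(A_\alpha)\subset X^\mu$ is conformally $(0,M)\times\mathbb R/\mathbb Z$, with coordinate $w=x+iy$, and $L_\alpha([X^\mu])\le1/M$ by \eqref{eq:annulus}. We bound $1/M$ by a Dirichlet integral. The function $u=\xi\circ f^{-1}$ is continuous, lies in $W^{1,2}_{\mathrm{loc}}$, and tends to $0$ and $1$ at the two ends. On almost every line $(0,M)\times\{y\}$ it is locally absolutely continuous, so $1\le\bigl(\int|u_x|\,dx\bigr)^2\le M\int u_x^2\,dx$. Integrating over $y$ we get $1/M\le\int|\nabla u|^2$.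

Write $f$ in the coordinates $\zeta$ and $w$. From $u\circ f=\xi$ we get, almost everywhere, $\frac12=u_wf_\zeta+\overline{u_w}\,\overline{f_{\bar\zeta}}$ and its conjugate $\frac12=\overline{u_w}\,\overline{f_\zeta}+u_wf_{\bar\zeta}$. Multiply the first by $\overline{f_\zeta}$, the second by $\overline{f_{\bar\zeta}}$, and subtract: $u_wJ_f=\frac12\overline{(f_\zeta-f_{\bar\zeta})}$, where $J_f=|f_\zeta|^2-|f_{\bar\zeta}|^2$. So
\[
\int|\nabla u|^2=\int_{A_\alpha}4|u_w|^2J_f=\int_{A_\alpha}\frac{|f_\zeta-f_{\bar\zeta}|^2}{J_f}=\int_{A_\alpha}\frac{|1-\mu|^2}{1-|\mu|^2}=I(q_\alpha,\mu).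
\]
Equality at $\mu=0$ is $L_\alpha(X)=\|q_\alpha\|$. For fixed $\mu$ the functions $t\mapsto L_\alpha([X^{t\mu}])\le I(q_\alpha,t\mu)$, $t\in(-\delta,\delta)$, are differentiable at $0$ and agree there, so their derivatives agree; that of the second is $-2\,\mathrm{Re}\langle q_\alpha,\mu\rangle$.
\end{proof}

Now (P) passes to the limit from the $q_\alpha$ to all $q$.

\begin{lemma}\label{lem:limit}
Let $\nabla$ on $U$ satisfy {\rm(P)}, $X\in U$, $0\ne q\in Q(X)$, $v\in T_X$, $\mathrm{Re}\langle q,v\rangle=0$. Let $\gamma:[0,\varepsilon]\to U$ be a geodesic with $\gamma(0)=X$, $\gamma'(0)=v$. If $t\in[0,\varepsilon]$ and $\gamma(t)=[X^\mu]$, then $I(q,\mu)\ge\|q\|$.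
\end{lemma}

\begin{proof}
Choose $q_j=c_jq_{\alpha_j}\to q$ by (F3), fix $w\in T_X$ with $\mathrm{Re}\langle q,w\rangle=1$, and put
\[
v_j=v-\frac{\mathrm{Re}\langle q_j,v\rangle}{\mathrm{Re}\langle q_j,w\rangle}\,w\ \longrightarrow\ v .
\]
Then $dL_{\alpha_j}(v_j)=0$ by Lemma~\ref{lem:upper}. The geodesic equation is a smooth ordinary differential equation on $TU$; its flow has open domain and is continuous, and $\gamma([0,\varepsilon])\subset U$ is compact. So for large $j$ the geodesics $\gamma_j$ with $\gamma_j(0)=X$, $\gamma_j'(0)=v_j$ exist on $[0,\varepsilon]$ in $U$, and $\gamma_j(t)\to\gamma(t)$. By (F1) there are qc maps $X^\mu\to\gamma_j(t)$ respecting markings with coefficients $\epsilon_j\to0$ in $L^\infty$. Composing with the identity $f:X\to X^\mu$ we get $\gamma_j(t)=[X^{\mu_j}]$, where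
\[
\mu_j=\frac{\mu+r\,\epsilon_j\circ f}{1+\bar\mu\,r\,\epsilon_j\circ f},\quad|r|=1,\qquad\text{so }\mu_j\to\mu\text{ in }L^\infty .
\]
By (P) and Lemma~\ref{lem:upper}, $\|q_j\|=c_jL_{\alpha_j}(X)\le c_jL_{\alpha_j}(\gamma_j(t))\le I(q_j,\mu_j)$. Let $j\to\infty$.
\end{proof}

\subsection{Comparing a geodesic with an explicit curve}

The geodesics of $\nabla$ are unknown. We only know that a curve $\beta$ with the same initial velocity differs from the geodesic, to second order, by the acceleration of $\beta$. For a $C^2$ curve $\beta$ in $U$ write $\operatorname{acc}\beta=\nabla_{\beta'}\beta'(0)$; in a chart,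
\[
\operatorname{acc}\beta=\beta''(0)+\Gamma(\beta'(0),\beta'(0)),
\]
with $\Gamma$ the Christoffel form at $\beta(0)$, which we may take symmetric, since only its values on the diagonal matter. In the next lemma $\beta$ is given by coefficients $\mu_s^0$, depending nicely on $s$. The bound of Lemma~\ref{lem:limit}, however, depends on the coefficient and not only on the point of $\mathcal T(S)$, and a coefficient with small cost need not depend nicely on $s$. So we let a second family $\mu_s$ represent the same points, through maps $H_s$ isotopic to the identity. The passage from $\beta$ to the geodesic is made on a part $V$ of $X$ where neither family does anything.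

\begin{lemma}\label{lem:second}
Let {\rm(P)} hold on $U\ni X$. Let $V\subset X$ be nonempty open and let $s\mapsto\mu^0_s\in L^\infty$ be $C^2$ near $s=0$ with $\mu^0_0=0$ and $\mu_s^0|_V=0$. Put $\beta(s)=[X^{\mu_s^0}]$. For small $s>0$ let $H_s:X\to X$ be a homeomorphism isotopic to the identity, equal to the identity on $V$, such that $H_s:X\to X^{\mu_s^0}$ is qc with coefficient $\mu_s$. If $0\ne q\in Q(X)$ and $\mathrm{Re}\langle q,\beta'(0)\rangle=0$, then
\[
\mathrm{Re}\langle q,\operatorname{acc}\beta\rangle+\liminf_{s\to0^+}s^{-2}\bigl(I(q,\mu_s)-\|q\|\bigr)\ge0 .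
\]
\end{lemma}

\begin{proof}
Choose bounded Beltrami differentials $\nu_1,\dots,\nu_{2N}$ supported in a closed disc $K\subset V$ whose classes form a real basis of $T_X$. This is possible: a real linear functional on $T_X$ has the form $\mathrm{Re}\langle\varphi,\cdot\rangle$ with $\varphi\in Q(X)$, and if it vanishes on all Beltrami differentials supported in $K$, then $\varphi=0$ on $K$, hence $\varphi=0$.

The map $\Psi(s,t)=[X^{\mu_s^0+\sum t_j\nu_j}]$ is $C^2$ near $(0,0)$, being the composition of a $C^2$ map into $L^\infty$ with a holomorphic map, and $\partial_t\Psi(0,0)$ is invertible. Let $\gamma$ be the geodesic with $\gamma(0)=X$, $\gamma'(0)=\beta'(0)$. By the implicit function theorem there is a $C^2$ function $t(s)$ with $t(0)=0$ and $\Psi(s,t(s))=\gamma(s)$. Differentiate in a chart. At first order $\beta'(0)+\sum\dot t_j(0)[\nu_j]=\gamma'(0)=\beta'(0)$, so $\dot t(0)=0$. At second order, using this,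
\[
\sum\ddot t_j(0)[\nu_j]=\gamma''(0)-\beta''(0)=-\Gamma(\beta'(0),\beta'(0))-\beta''(0)=-\operatorname{acc}\beta .
\]

Put $\nu^s=\sum t_j(s)\nu_j$. We claim that $H_s:X^{\mu_s+\nu^s}\to X^{\mu_s^0+\nu^s}$ is conformal. Note that $\mu_s=0$ on $V$, since there $H_s$ is the identity and $\mu^0_s=0$. On $V$ both coefficients are thus $\nu^s$ and $H_s$ is the identity. The set $X\setminus K$ is preserved by $H_s$; on it the coefficients are $\mu_s$ and $\mu_s^0$, and $H_s:X^{\mu_s}\to X^{\mu_s^0}$ is conformal. As $V$ and $X\setminus K$ are open and cover $X$, the claim follows. Since $H_s$ is isotopic to the identity, $[X^{\mu_s+\nu^s}]=\Psi(s,t(s))=\gamma(s)$. By Lemma~\ref{lem:limit}, and because $\mu_s$ and $\nu^s$ have disjoint supports,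
\[
0\le I(q,\mu_s+\nu^s)-\|q\|=\bigl(I(q,\mu_s)-\|q\|\bigr)+\bigl(I(q,\nu^s)-\|q\|\bigr).
\]
As $t(s)=\frac12s^2\ddot t(0)+o(s^2)$, \eqref{eq:I} gives $I(q,\nu^s)-\|q\|\le-2\,\mathrm{Re}\langle q,\nu^s\rangle+O(s^4)=s^2\,\mathrm{Re}\langle q,\operatorname{acc}\beta\rangle+o(s^2)$. Divide by $s^2$.
\end{proof}

\section{Moving marked points}\label{sec:points}

\subsection{Set-up}\label{sub:setup}

We make the first part of Section~\ref{sub:idea} precise, for points on a sphere covered by $\bar X$ and, for later use, for the punctures of any $X$. Let $P:\bar X\to Z$ be one of the following.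
\begin{itemize}
\item[(i)] $Z=\bar X$, $P=\mathrm{id}$, and $B$ is the set of punctures.
\item[(ii)] $Z=\mathbb{CP}^1$, $P$ is as in Theorem~\ref{thm:answer}(b), and $B$ consists of the $2g+2$ branch values of $P$ together with the images of the $k$ unramified fibers of punctures.
\end{itemize}
Let $d=\deg P$ and $B=\{b_1,\dots,b_m\}$. All punctures lie in $P^{-1}(B)$. If $\psi$ is a meromorphic quadratic differential on $Z$ with at most simple poles, all in $B$, then $P^*\psi\in Q(X)$: at a ramification point, where $z=w^2$, we have $dz^2/z=4\,dw^2$; and over the points of $B$ which are not branch values all preimages are punctures, where simple poles are allowed.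

\begin{lemma}[Lifting]\label{lem:lift}
Let $g:[0,1]\times Z\to Z$ be continuous, each $g_u$ a homeomorphism fixing $B$ pointwise, $g_0=\mathrm{id}$. Then there is a unique isotopy $G_u$ of $\bar X$ with $PG_u=g_uP$, $G_0=\mathrm{id}$. It fixes $P^{-1}(B)$ pointwise, so it restricts to an isotopy of $X$. If all $g_u$ are the identity on a neighborhood of $z$ independent of $u$, then all $G_u$ are the identity on a neighborhood of $P^{-1}(z)$ independent of $u$.
\end{lemma}

\begin{proof}
Put $X'=\bar X\setminus P^{-1}(B)$; then $P:X'\to Z\setminus B$ is a covering. Lift the homotopy $g_u\circ P$ of $P|_{X'}$ to $G_u:X'\to X'$ with $G_0=\mathrm{id}$; this lift is unique. By compactness of $Z$ the inverses $g_u^{-1}$ also depend continuously on $(u,z)$. Lifting $g_u^{-1}\circ P$ in the same way gives inverses of the $G_u$, since the compositions are lifts of the constant homotopy $P$ starting at the identity.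

Let $x\in P^{-1}(b)$, $b\in B$. For a small disc $W$ around $b$ let $W_x$ be the component of $P^{-1}(W)$ containing $x$; these $W_x$ form a neighborhood basis of $x$. Given such a disc $W'$, by compactness of $[0,1]$ there is a disc $W\ni b$ inside $W'$ with $g_u(W)\subset W'$ for all $u$. For $y\in W_x\setminus x$ the path $u\mapsto G_u(y)$ stays in $P^{-1}(W'\setminus b)$ and starts in $W'_x$, so it stays in $W'_x$. Since $W'$ is arbitrary, $G$ extends continuously by $G_u(x)=x$, and so do the inverses. The last statement holds because constant paths lift to constant paths, and by continuity at points of $P^{-1}(B)$.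
\end{proof}

Choose disjoint closed coordinate discs $\Delta_k=\{|\zeta_k|\le R\}$ centered at $b_k$, with nonempty open complement in $Z$, and a smooth radial cutoff $\chi^0$, equal to $1$ near $0$ and to $0$ near $|\zeta|=R$. For $b'\in Z^m$ near $b=(b_1,\dots,b_m)$ let $F_{b'}$ be
\[
\zeta_k\mapsto\zeta_k+a\,\chi^0(\zeta_k),\quad a=\zeta_k(b'_k),\quad\text{on }\Delta_k,
\]
and the identity elsewhere. It is a diffeomorphism of $Z$ with $F_{b'}(b_k)=b'_k$. Its coefficient $m_{b'}$ is $\frac{a\chi^0_{\bar\zeta}}{1+a\chi^0_\zeta}=\sum_{j\ge0}(-1)^ja^{j+1}\chi^0_{\bar\zeta}(\chi^0_\zeta)^j$ on $\Delta_k$, a power series convergent in $L^\infty$, so $m_{b'}$ depends holomorphically on $b'$. Since $P^*$ is linear and isometric from Beltrami differentials on $Z$ to those on $X$,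
\[
\Phi(b')=[X^{P^*m_{b'}}]
\]
is holomorphic in $b'$ near $b$, and $\Phi(b)=X$. The next lemma says that $\Phi(b')$ is also represented by any other motion of $Z$ that takes $b$ to $b'$ and stays close to $b$ on the marked points.

\begin{lemma}\label{lem:moves}
Let $K_s$ be a path of qc homeomorphisms of $Z$, $s$ in an interval containing $0$, jointly continuous in $(s,z)$, with $K_0=\mathrm{id}$, coefficients $k_s$, and $K_s(b_k)=b_k(s)$, where $b(s)$ stays in the neighborhood of $b$ on which $\Phi$ is defined. Then $[X^{P^*k_s}]=\Phi(b(s))$. In particular, if $Z=\mathbb{CP}^1$, $A_s$ is a smooth path of M\"obius maps with $A_0=\mathrm{id}$, and $b(s)$ is a smooth curve with $b(0)=b$, then $\Phi(A_sb(s))=\Phi(b(s))$ for small $s$.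
\end{lemma}

\begin{proof}
$F_{b(s)}^{-1}K_s$ is a path of homeomorphisms of $Z$ fixing $B$ pointwise, starting at the identity, and it is conformal from $Z$ with coefficient $k_s$ to $Z$ with coefficient $m_{b(s)}$. By Lemma~\ref{lem:lift} it lifts to an isotopy of $X$ starting at the identity. Its endpoint is conformal $X^{P^*k_s}\to X^{P^*m_{b(s)}}$ off a finite set, hence everywhere. For the second statement apply this to $K_s=A_s\circ F_{b(s)}$, which has coefficient $m_{b(s)}$ and moves $b$ to $A_sb(s)$.
\end{proof}

\subsection{Points have capacity zero}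

\begin{lemma}\label{lem:capacity}
Let {\rm(P)} hold near $X$. Let $b(s)$ be a smooth curve, $b(0)=b$, with $b_k(s)=b_k$ for $k\in I_0$. Let $\psi\ne0$ be a meromorphic quadratic differential on $Z$ with at most simple poles, all at points $b_k$, $k\in I_0$. For $\beta(s)=\Phi(b(s))$:
\[
\langle P^*\psi,\beta'(0)\rangle=0,\qquad\langle P^*\psi,\operatorname{acc}\beta\rangle=0 .
\]
\end{lemma}

\begin{proof}
Put $a_k(s)=\zeta_k(b_k(s))$. Then $|a_k(s)|\le A|s|$ with a constant $A$, and $a_k=0$ for $k\in I_0$. The first claim is Stokes' theorem: $\beta'(0)$ is the class of $P^*$ of the differential equal to $a_k'(0)\chi^0_{\bar\zeta}$ on each $\Delta_k$, and $\psi$ is holomorphic on $\Delta_k$ for $k\notin I_0$, so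
\[
\langle P^*\psi,\beta'(0)\rangle=d\sum_{k\notin I_0}a_k'(0)\int_{\Delta_k}\psi\,\chi^0_{\bar\zeta}\,dA=d\sum_{k\notin I_0}a_k'(0)\int_{\Delta_k}\partial_{\bar\zeta}(\psi\chi^0)\,dA=0 .
\]

For the second claim we use Lemma~\ref{lem:second} with $\mu_s^0=P^*m_{b(s)}$ and with a cheaper coefficient obtained from logarithmic cutoffs. For small $s>0$ let $\chi_s=1$ for $|\zeta|\le s$ and
\[
\chi_s(\zeta)=\frac{\log(R/|\zeta|)}{\log(R/s)}\quad\text{for }s\le|\zeta|\le R,\qquad|\nabla\chi_s|=\frac1{|\zeta|\log(R/s)} .
\]
Let $F_s$ be $\zeta_k\mapsto\zeta_k+a_k(s)\chi_s(\zeta_k)$ on $\Delta_k$ and the identity elsewhere. The cutoff scale $s$ is comparable with the displacement, but the logarithm still makes the map almost an isometry: $|a_k||\nabla\chi_s|\le A/\log(R/s)\to0$. So on $\Delta_k$ the map $F_s$ is the identity plus a map of small Lipschitz constant that vanishes on $\partial\Delta_k$ and extends by $0$. By (F5), $F_s$ is a qc homeomorphism; it preserves each $\Delta_k$, and $F_s(b_k)=b_k(s)$.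

The map $F_{b(s)}^{-1}F_s$ is the identity off the discs $\Delta_k$, $k\notin I_0$, preserves these discs, and fixes each $b_k$. The Alexander isotopy (F6) in each disc joins the identity to it, fixing the $b_k$ and all points off the discs. Lift this isotopy by Lemma~\ref{lem:lift}. The endpoint $H_s:X\to X$ is isotopic to the identity and equals the identity on $V=X\setminus P^{-1}(\bigcup\Delta_k)$. As $F_{b(s)}PH_s=F_sP$, the map $H_s:X\to X^{P^*m_{b(s)}}$ is qc with coefficient $P^*\mu_s$, where $\mu_s$ is the coefficient of $F_s$. So Lemma~\ref{lem:second} applies, with $P^*\mu_s$ as the second family.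

It remains to estimate the cost. On $\Delta_k$, with $a=a_k(s)$ and $\chi=\chi_s$, we have $\mu_s=\frac{a\chi_{\bar\zeta}}{1+a\chi_\zeta}$ and $|\chi_\zeta|=|\chi_{\bar\zeta}|=\frac12|\nabla\chi|$. Once $|a||\nabla\chi|\le1$, this gives
\[
|\mu_s|\le|a||\nabla\chi|,\qquad|\mu_s-a\chi_{\bar\zeta}|=\frac{|a\chi_{\bar\zeta}||a\chi_\zeta|}{|1+a\chi_\zeta|}\le|a|^2|\nabla\chi|^2 .
\]
For $k\notin I_0$ also $\int_{\Delta_k}\psi\chi_{\bar\zeta}\,dA=0$, because $\psi$ is holomorphic on $\Delta_k$ and the Lipschitz function $\chi$ vanishes on $\partial\Delta_k$. Since $\psi$ is bounded on these discs, \eqref{eq:I} gives for every real $\tau$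
\[
I(e^{i\tau}P^*\psi,P^*\mu_s)-\|P^*\psi\|\le C\,s^2\int_{s\le|\zeta|\le R}|\nabla\chi_s|^2\,dA=\frac{2\pi C\,s^2}{\log(R/s)}=o(s^2).
\]
By the first claim, $q=e^{i\tau}P^*\psi$ satisfies $\mathrm{Re}\langle q,\beta'(0)\rangle=0$, and Lemma~\ref{lem:second} gives $\mathrm{Re}\bigl(e^{i\tau}\langle P^*\psi,\operatorname{acc}\beta\rangle\bigr)\ge0$ for all $\tau$. So the pairing is $0$.
\end{proof}

The absence of a pole at the moving points was used in both places where $\int\psi\chi_{\bar\zeta}$ vanishes, and for the boundedness of $\psi$.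

\section{Five points: proof of Theorem~\ref{thm:answer}}\label{sec:five}

\subsection{Every $S$ is covered}
If $g=0$, then $n\ge5$ and (a) applies to every $X$; we use set-up (i), with $m=n\ge5$. If $g\ge1$, write $n=2k+j$ with $j\in\{0,1\}$. Take a double cover of $\mathbb{CP}^1$ branched over $2g+2$ points, and as punctures $k$ unramified fibers and $j$ ramification points. This is a surface of type $(g,n)$ as in (b), with $m=2g+2+k\ge6$ if $g\ge2$; if $g=1$, then $n\ge2$, so $k\ge1$ and $m\ge5$.

\subsection{The acceleration as a quadratic map}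
Suppose that a connection on a neighborhood of $X$ satisfies (P), where $X$ is as in (a) or (b). Here $Z=\mathbb{CP}^1$ and $m\ge5$. Normalize $b_1=0$, $b_2=1$, $b_3=\infty$ by a M\"obius map of $Z$, and write $b_4=x_0$, $b_5=y_0$, $p_0=(x_0,y_0)$. Keep $b_6,\dots,b_m$ fixed and write $\Phi(x,y)$ for $\Phi(0,1,\infty,x,y,b_6,\dots,b_m)$. Choose $\zeta_4=z-x_0$ and $\zeta_5=z-y_0$.

Let $Q_5$ be the space of quadratic differentials on $\mathbb{CP}^1$ with at most simple poles in $\{0,1,\infty,x_0,y_0\}$. They are sections of a line bundle of degree $-4+5=1$, so $\dim Q_5=2$. Only these differentials will be tested. Define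
\[
\rho:T_X\to Q_5^*,\qquad\rho(w)(\psi)=\langle P^*\psi,w\rangle .
\]
For $\xi=(\xi_4,\xi_5)\in\mathbb C^2$, Stokes' theorem on $\{\epsilon\le|\zeta_k|\le R\}$, $\epsilon\to0$, gives
\[
\rho(D\Phi(\xi))(\psi)=d\sum_{k=4,5}\xi_k\int_{\Delta_k}\psi\,\partial_{\bar z}\chi^0\,dA=-\pi d\,\bigl(\mathrm{Res}_{x_0}\psi\;\xi_4+\mathrm{Res}_{y_0}\psi\;\xi_5\bigr),
\]
where $\mathrm{Res}\,\psi$ is the residue of the coefficient of $\psi$ in the coordinate $z$. A $\psi\in Q_5$ with both residues zero has at most three simple poles, so it is $0$. Hence $\rho\circ D\Phi:\mathbb C^2\to Q_5^*$ is a complex linear isomorphism. Put $\Pi=(\rho\circ D\Phi)^{-1}\rho:T_X\to\mathbb C^2$, so that $\Pi\circ D\Phi=\mathrm{id}$, and, computing in a holomorphic chart of $\mathcal T(S)$,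
\[
\Theta(\xi)=\Pi\bigl(\operatorname{acc}(s\mapsto\Phi(p_0+s\xi))\bigr)=\Pi\bigl(D^2\Phi(\xi,\xi)+\Gamma(D\Phi\,\xi,D\Phi\,\xi)\bigr).
\]
This is a \emph{real} homogeneous quadratic map $\mathbb C^2\to\mathbb C^2$, because the connection need not respect the complex structure. For a smooth curve $c$ with $c(0)=p_0$ we have $\operatorname{acc}(\Phi\circ c)=D^2\Phi(c',c')+D\Phi(c'')+\Gamma(D\Phi\,c',D\Phi\,c')$ at $s=0$, so
\begin{equation}\label{eq:theta}
\Pi(\operatorname{acc}(\Phi\circ c))=\Theta(c'(0))+c''(0).
\end{equation}

\subsection{Five families of curves}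
For $i\in\{1,\dots,5\}$ let $\psi_i\in Q_5$ have simple poles exactly at the four points $b_k$, $k\le5$, $k\ne i$. Let $c$ be a smooth curve with $c(0)=p_0$ and $c'(0)=\xi\ne0$ along which the four points other than the $i$-th of $(0,1,\infty,x,y)$ are carried back to their initial positions by M\"obius maps $A_s$, smooth in $s$, $A_0=\mathrm{id}$. Put $b(s)=(0,1,\infty,c(s),b_6,\dots,b_m)$. By Lemma~\ref{lem:moves}, $\Phi(c(s))=\Phi(A_sb(s))$, and Lemma~\ref{lem:capacity} applies to the curve $A_sb(s)$, the set $I_0=\{k\le5,\ k\ne i\}$ and $\psi_i$; the $i$-th point and the points with $k\ge6$ may move. Thus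
\[
\rho(D\Phi(\xi))(\psi_i)=0,\qquad\rho(\operatorname{acc}(\Phi\circ c))(\psi_i)=0 .
\]
The vectors $\xi'\in\mathbb C^2$ with $\rho(D\Phi(\xi'))(\psi_i)=0$ form a complex line, since $\rho\circ D\Phi$ is an isomorphism and $\psi_i\ne0$. This line is $\mathbb C\xi$, and it contains $\Pi(\operatorname{acc}(\Phi\circ c))$ because $\rho\circ D\Phi\circ\Pi=\rho$. With \eqref{eq:theta},
\begin{equation}\label{eq:det}
\det\bigl(\xi,\ \Theta(\xi)+c''(0)\bigr)=0 .
\end{equation}

Apply this, for all $\zeta\in\mathbb C\setminus0$, to the following curves.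
\begin{itemize}
\item $i=4$: $c(s)=(x_0+s\zeta,y_0)$, $A_s=\mathrm{id}$.
\item $i=5$: $c(s)=(x_0,y_0+s\zeta)$, $A_s=\mathrm{id}$.
\item $i=2$: $c(s)=(1+s\zeta)(x_0,y_0)$, $A_s(z)=\dfrac z{1+s\zeta}$, which fixes $0$ and $\infty$.
\item $i=1$: $c(s)=(1,1)+(1+s\zeta)(x_0-1,y_0-1)$, $A_s(z)=1+\dfrac{z-1}{1+s\zeta}$, which fixes $1$ and $\infty$.
\item $i=3$: $c(s)=h(x_0+s\zeta)$, where
\[
h(t)=\Bigl(t,\frac t{(1-\lambda)t+\lambda}\Bigr),\qquad\lambda=\frac{x_0(y_0-1)}{y_0(x_0-1)}\notin\{0,1,\infty\}.
\]
For $(x,y)=h(t)$ we have $y-1=\lambda(t-1)/((1-\lambda)t+\lambda)$, hence $\frac{x(y-1)}{y(x-1)}=\lambda$: the cross-ratio of $0,1,x,y$ is constant. Moreover $(1-\lambda)x_0+\lambda=x_0/y_0\ne0$, so $h(x_0)=p_0$. $A_s$ is the M\"obius map fixing $0,1$ and sending $x(s)$ to $x_0$, hence $y(s)$ to $y_0$, where $c(s)=(x(s),y(s))$.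
\end{itemize}
In each case $c'(0)=\zeta\xi_0$ and $c''(0)=\zeta^2\eta_0$, with $\eta_0=0$ for $i\ne3$, and $\xi_0=h'(x_0)$, $\eta_0=h''(x_0)$ for $i=3$.

\subsection{A cubic form with four zeros}
Decompose $\Theta=\Theta^{20}+\Theta^{11}+\Theta^{02}$ by type, so that
\[
\Theta(\zeta\xi_0)=\zeta^2\Theta^{20}(\xi_0)+|\zeta|^2\Theta^{11}(\xi_0)+\bar\zeta^2\Theta^{02}(\xi_0).
\]
Divide \eqref{eq:det} by $\zeta$. The result holds for all $\zeta\ne0$, and $\zeta^2,|\zeta|^2,\bar\zeta^2$ are linearly independent functions, so the coefficient of $\zeta^2$ vanishes: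
\begin{equation}\label{eq:cubic}
\mathcal C(\xi_0)+\det(\xi_0,\eta_0)=0,\qquad\mathcal C(\xi)=\det(\xi,\Theta^{20}(\xi)).
\end{equation}
$\mathcal C$ is a complex homogeneous cubic polynomial on $\mathbb C^2$. By the cases $i=4,5,2,1$ it vanishes on the lines spanned by
\[
(1,0),\quad(0,1),\quad(x_0,y_0),\quad(x_0-1,y_0-1).
\]
These are pairwise distinct because $x_0,y_0\notin\{0,1\}$ and $\det\bigl((x_0,y_0),(x_0-1,y_0-1)\bigr)=y_0-x_0\ne0$. A nonzero cubic form on $\mathbb C^2$ vanishes on at most three lines, hence $\mathcal C\equiv0$. Then the case $i=3$ of \eqref{eq:cubic} gives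
\[
0=\det(h'(x_0),h''(x_0))=\frac{d^2}{dt^2}\Big|_{t=x_0}\frac t{(1-\lambda)t+\lambda}=\frac{-2\lambda(1-\lambda)}{((1-\lambda)x_0+\lambda)^3}\ne0,
\]
a contradiction. This proves Theorem~\ref{thm:answer}. \qed

\begin{remark}
Geometrically, the five fibrations of the moduli space of five points obtained by forgetting one point form Bol's $5$-web: four pencils of lines, and the pencil of conics through the four base points of these pencils. The argument shows that no projective connection has all their leaves as geodesics.
\end{remark}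

\section{Schiffer variations: proof of Theorem~\ref{thm:strong}}\label{sec:strong}

For a general $X$, in particular one without punctures, there are no marked points to move. Instead we deform $X$ near an arbitrary point $p$, by cutting out a disc and regluing it by $z+s/(z-p)$. The velocity of this deformation is evaluation of quadratic differentials at $p$, and a differential with a double zero at $p$ plays the role of $\psi$ above: with its weight $|z-p|^2$, logarithmic cutoffs again make the quadratic error terms negligible. This time the second-order cost is not zero, but its limit can be computed exactly. This determines the acceleration of the deformation up to two functions of $p$. One of them has an affine transformation law on $X$, and this leads to a contradiction by counting residues.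

\subsection{Exceptional types and separation of jets}\label{sub:jets}
If $(g,n)=(2,0)$, every $X$ is hyperelliptic, with $m=6$ in Theorem~\ref{thm:answer}(b). If $(g,n)=(1,2)$ with punctures $p_1\ne p_2$, the involution $z\mapsto-z+p_1+p_2$ swaps $p_1,p_2$ and has four fixed points, none of them a puncture, so its quotient map has $k=1$, $m=5$. In both cases Theorem~\ref{thm:answer} applies at every $X$ and proves Theorem~\ref{thm:strong}. All other types with $3g-3+n\ge2$ satisfy $2g-2+n\ge3$ (for $g=0$, $n\ge5$; for $g=1$, $n\ge3$; for $g=2$, $n\ge1$; and $g\ge3$), which we assume from now on. Suppose that a connection on a neighborhood of $X$ satisfies (P).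

For $x\in\bar X$ we have $\deg K^{-1}(-\mathfrak p+2x)=4-2g-n<0$. By Serre duality $H^1(K^2(\mathfrak p-2x))=0$, and by Riemann--Roch $h^0(K^2(\mathfrak p-2x))=(4g-4+n-2)+1-g=N-2$. That is, sections of $K^2(\mathfrak p)$ separate $1$-jets at every $x\in\bar X$. In a coordinate $z$ let
\[
\mathrm{ev}_p,\ \mathrm{ev}_p',\ \mathrm{ev}_p''\in Q(X)^*=T_X:\qquad\varphi\mapsto\varphi_z(p),\ \varphi_z'(p),\ \varphi_z''(p),\qquad\varphi=\varphi_z\,dz^2 .
\]
They are holomorphic in $p\in X$, and $\mathrm{ev}_p,\mathrm{ev}_p'$ are linearly independent. Throughout this section a subscript $z$ or $w$ on $\varphi$, $\omega$, $a$, $\mathrm{ev}$ and on the functions $u$, $v$ of \eqref{eq:az} names the coordinate and does not denote a derivative.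

\subsection{Gluing and Schiffer families}

\begin{lemma}[Gluing]\label{lem:glue}
Let $\Delta\subset\bar X$ be a closed coordinate disc containing at most one puncture $o$, in its interior. Let $f,f':\Delta\to\mathbb C$ be qc embeddings, conformal near $\partial\Delta$, with $f'=\iota\circ f$ near $\partial\Delta$ for a conformal embedding $\iota$ of a neighborhood of $f(\Delta)$ into $\mathbb C$, and $f'(o)=\iota(f(o))$ if $o$ exists. Then the coefficients of $f$ and $f'$, extended by $0$, define the same point of $\mathcal T(S)$.
\end{lemma}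

\begin{proof}
Call the coefficients $\mu_f,\mu_{f'}$. Replacing $f$ by $\iota\circ f$, which has the same coefficient, we may take $\iota=\mathrm{id}$. Then $f(\Delta)=f'(\Delta)$, both being bounded by the same Jordan curve. The map $H=f'^{-1}f$, extended by the identity, is conformal $X^{\mu_f}\to X^{\mu_{f'}}$, is the identity near $\partial\Delta$ and outside $\Delta$, and fixes $o$. By (F6) it is isotopic to the identity through maps fixing $o$ and $\bar X\setminus\Delta$.
\end{proof}

Let $z$ be a coordinate near $p\in X$; we also write $p$ for $z(p)$. Let $R$ be small, so that $\{|z-p|\le2R\}$ lies in the coordinate patch and contains no puncture, and let $G:[0,\infty)\to[0,1]$ be smooth, $G=0$ on $[0,R^2/4]$ and $G=1$ on $[R^2,\infty)$. For small $s\in\mathbb C$ let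
\[
Y_{p,z}(s)=[X^\mu],\qquad\mu=\text{the coefficient of }z+s\,\frac{G(|z-p|^2)}{z-p}\text{ on }\{|z-p|\le2R\}.
\]
The map is an embedding by (F5), and $\mu=0$ for $|z-p|\ge R$. By Lemma~\ref{lem:glue}, $Y_{p,z}(s)$ does not depend on $R$ and $G$ for small $s$: two choices give maps which both equal $z+s/(z-p)$ near the boundary of a common disc. It is holomorphic in $(p,s)$ jointly, because for $p$ near a given $p_1$ we may, by Lemma~\ref{lem:glue}, use $z+sG(|z-p_1|^2)/(z-p)$ instead, whose coefficient is a holomorphic function of $(p,s)$ with values in $L^\infty$. Since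
\[
\partial_{\bar z}\frac{G(|z-p|^2)}{z-p}=G'(|z-p|^2),
\]
the derivative $Y_{p,z}'(0)$ pairs with $\varphi\in Q(X)$ to $\int\varphi\,G'\,dA=\pi\varphi_z(p)$, by the mean value property and $dA=\frac12d\varrho\,d\theta$ for $\varrho=|z-p|^2$. That is, $Y_{p,z}'(0)=\pi\,\mathrm{ev}_p$.

\subsection{The $(2,0)$-acceleration}
As in Section~\ref{sec:five}, only the complex quadratic part of the acceleration will be used. For a holomorphic $y:(\mathbb C,0)\to(\mathcal T(S),X)$ put
\[
A(y)=\frac1{2\pi}\int_0^{2\pi}e^{-2i\theta}\operatorname{acc}\bigl(s\mapsto y(e^{i\theta}s)\bigr)\,d\theta\in T_X .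
\]
In a holomorphic chart $\operatorname{acc}(s\mapsto y(e^{i\theta}s))=e^{2i\theta}y''(0)+\Gamma(e^{i\theta}y'(0),e^{i\theta}y'(0))$, so
\[
A(y)=y''(0)+\Gamma^{20}(y'(0),y'(0)),
\]
where $\Gamma^{20}$ is the complex bilinear part of $\Gamma$ at $X$. Three consequences will be used:
\begin{itemize}
\item[(A1)] if $y_p$ is a holomorphic family with $y_p(0)=X$, then $A(y_p)$ is holomorphic in $p$;
\item[(A2)] $A(y(\lambda\,\cdot))=\lambda^2A(y)$ for $\lambda\in\mathbb C$;
\item[(A3)] if $y_1'(0)=y_2'(0)$, then $A(y_1)-A(y_2)=y_1''(0)-y_2''(0)$.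
\end{itemize}
Put $a_z(p)=A(Y_{p,z})$, which is holomorphic in $p$.

\begin{lemma}\label{lem:double}
If $q\in Q(X)$ vanishes to order $\ge2$ at $p\in X$, then $\langle q,a_z(p)\rangle=\frac\pi2\,\mathrm{ev}_p''(q)$.
\end{lemma}

\begin{proof}
We may assume $q\ne0$ and $z(p)=0$. Write $q=(cz^2+\cdots)\,dz^2$, so $\mathrm{ev}''_p(q)=2c$. Fix $\theta$, let $\beta(s)=Y_{p,z}(e^{i\theta}s)$ for real $s$, and for small $s>0$ put
\[
\mathsf S=e^{i\theta}s,\qquad\varrho=|z|^2,\qquad\Lambda=\log(R^2/s)\ge1 .
\]
We use the smooth reference family for $\mu_s^0$ and a logarithmic cutoff for $\mu_s$. In this proof let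
\[
G=0\ (\varrho\le s),\qquad G=\tfrac1\Lambda\log(\varrho/s)\ (s\le\varrho\le R^2),\qquad G=1\ (\varrho\ge R^2),\qquad f_s=z+\mathsf S\,\frac Gz .
\]
Here
\[
\partial_{\bar z}(G/z)=G',\qquad\mathsf g:=\partial_z(G/z)=G'\,\frac{\bar z}z-\frac G{z^2}.
\]
On $s\le\varrho\le R^2$ we have $G'=1/(\varrho\Lambda)\le1/(\Lambda s)$, and $G/\varrho\le1/(\Lambda s)$ because $\log t\le t$. For $\varrho\ge R^2$ the derivative of $\mathsf S/z$ is $O(s)$. So $\mathsf SG/z$ has Lipschitz constant $O(1/\Lambda)+O(s)$ on $\mathbb C$. By (F5), for small $s$, $f_s$ is a qc embedding of $\{|z|\le2R\}$, equal to $z+\mathsf S/z$ for $\varrho\ge R^2$. Let $f_s^0$ be the map with smooth cutoff defining $Y_{p,z}(\mathsf S)$, with coefficient $\mu_s^0$; it also equals $z+\mathsf S/z$ for $\varrho\ge R^2$. As in the proof of Lemma~\ref{lem:glue}, $H_s=(f_s^0)^{-1}f_s$, extended by the identity, is isotopic to the identity and equals the identity on $V=X\setminus\{|z|\le2R\}$; and $H_s:X\to X^{\mu_s^0}$ has coefficient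
\[
\mu_s=\frac{\mathsf SG'}{1+\mathsf S\mathsf g}=\mathsf SG'-\mathsf S^2G'\mathsf g+O(s^3G'|\mathsf g|^2),\qquad|\mu_s|\le2sG',
\]
for small $s$, as $s|\mathsf g|\le2/\Lambda$ where $G'\ne0$. So Lemma~\ref{lem:second} can be applied once $I(q,\mu_s)$ is estimated. On the support of $G'$ we have $|\mathsf g|\le G'+G/\varrho\le2/\varrho$ and $|q|\le C\varrho$. With $dA=\frac12d\varrho\,d\theta$ and averaging over angles (the mean of $q_z$ over the circle $|z|^2=\varrho$ is $0$, that of $q_z\bar z/z$ is $c\varrho$, and that of $q_z/z^2$ is $c$) we obtain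
\begin{gather*}
\int qG'\,dA=0,\qquad\int qG'\mathsf g\,dA=\pi c\Bigl(\int\varrho\,G'^2\,d\varrho-\int GG'\,d\varrho\Bigr)=\pi c\Bigl(\frac1\Lambda-\frac12\Bigr),\\
\int|q||\mu_s|^2\,dA\le4\pi Cs^2\int\varrho\,G'^2\,d\varrho=\frac{4\pi Cs^2}\Lambda,\\
s^3\int|q|G'|\mathsf g|^2\,dA\le\frac{4\pi Cs^3}\Lambda\int_s^\infty\frac{d\varrho}{\varrho^2}=\frac{4\pi Cs^2}\Lambda .
\end{gather*}
By \eqref{eq:I}, $I(q,\mu_s)-\|q\|\le2\,\mathrm{Re}\bigl(\mathsf S^2\pi c(\tfrac1\Lambda-\tfrac12)\bigr)+o(s^2)=-\pi\,\mathrm{Re}(e^{2i\theta}c)\,s^2+o(s^2)$. As $\langle q,\beta'(0)\rangle=\pi e^{i\theta}q_z(0)=0$, Lemma~\ref{lem:second} gives $\mathrm{Re}\bigl(\langle q,\operatorname{acc}\beta\rangle-\pi e^{2i\theta}c\bigr)\ge0$. The same holds for $e^{i\tau}q$, with $e^{i\tau}c$ in place of $c$, for all real $\tau$, so $\langle q,\operatorname{acc}\beta\rangle=\pi e^{2i\theta}c$. Average against $e^{-2i\theta}$: $\langle q,a_z(p)\rangle=\pi c=\frac\pi2\,\mathrm{ev}_p''(q)$.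
\end{proof}

By Lemma~\ref{lem:double}, $a_z(p)-\frac\pi2\mathrm{ev}_p''$ annihilates $\ker\mathrm{ev}_p\cap\ker\mathrm{ev}_p'$, so
\begin{equation}\label{eq:az}
a_z=\pi\bigl(\tfrac12\,\mathrm{ev}''+u_z\,\mathrm{ev}'+v_z\,\mathrm{ev}\bigr)
\end{equation}
with unique functions $u_z,v_z$. They are holomorphic on the part of the coordinate patch lying in $X$, because $a_z,\mathrm{ev},\mathrm{ev}',\mathrm{ev}''$ are holomorphic and $\mathrm{ev},\mathrm{ev}'$ are independent. We now find how $u_z$ depends on the coordinate and how it behaves at the punctures.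

\subsection{Change of coordinate}
Let $z,w$ be coordinates centered at $p\in X$, $w=h(z)=\lambda z+\kappa z^2+\cdots$, so $\lambda=w'$ and $\kappa=w''/2$ at $p$. We compare $Y_{p,z}(s)$ with $Y_{p,w}(\lambda^2s)$; both have velocity $\pi\lambda^2\,\mathrm{ev}_p$ in the coordinate $w$. Fix a disc $\Delta=\{|w|\le r\}$ without punctures, well inside both coordinate patches. All expansions below are uniform, with derivatives, on an annulus around $p$ that contains $\{r/2\le|w|\le r\}$ in its interior. In the coordinate $w$ on the target, the gluing map $z+s/z$ reads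
\[
h(z+s/z)=w+s\mathcal A+s^2\mathcal B+O(s^3),\qquad\mathcal A=\frac{h'(z)}z,\qquad\mathcal B=\frac{h''(z)}{2z^2}.
\]
As functions of $w$, $\mathcal A$ and $\mathcal B$ are meromorphic near $p$ with a pole only at $p$. Since $1/z=\lambda/w+O(1)$,
\[
\mathcal A=\lambda^2w^{-1}+\mathcal A_+,\quad\mathcal A_+\text{ holomorphic};\qquad\mathcal B=\kappa\lambda^2w^{-2}+O(w^{-1}).
\]
By Lemma~\ref{lem:glue} we may compose on the left with a conformal embedding of the glued disc. We use this freedom to remove the holomorphic parts. Post-compose with $k_s(w)=w-s\mathcal A_+(w)+s^2\mathcal D(w)$, $\mathcal D$ holomorphic, which for small $s$ is univalent on a disc slightly larger than $\Delta$. The result is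
\[
w+\frac{s\lambda^2}w+s^2(\mathcal B-\mathcal A_+'\mathcal A+\mathcal D)+O(s^3).
\]
Since $\mathcal A_+'\mathcal A$ has at most a simple pole, a suitable $\mathcal D$ makes this
\[
F_s^1=w+\frac{s\lambda^2}w+s^2\mathcal E+O(s^3),\qquad\mathcal E=\kappa\lambda^2w^{-2}+e_1w^{-1},
\]
with a constant $e_1$. Let $F_s^2=w+s\lambda^2/w$.

Take a smooth cutoff $G=G(|w|^2)$, $G=0$ for $|w|\le r/2$ and $G=1$ near $\partial\Delta$. For small $s$ the maps $w+G\cdot(F_s^i-w)$ are embeddings of $\Delta$, with coefficients
\[
\mu_i(s)=\frac{(\partial_{\bar w}G)(F_s^i-w)}{1+\partial_w\bigl(G(F_s^i-w)\bigr)},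
\]
holomorphic in $s$ with values in $L^\infty$. By Lemma~\ref{lem:glue} they represent $y_1(s)=Y_{p,z}(s)$ and $y_2(s)=Y_{p,w}(\lambda^2s)$. For $i=1$ we compare with the map defining $Y_{p,z}(s)$, with $R$ so small that this map equals $z+s/z$ near $\partial\Delta$, and take $\iota=k_s\circ h$; for $i=2$ we take $\iota=\mathrm{id}$. We have $\mu_i(s)=O(s)$ and $\mu_1-\mu_2=s^2(\partial_{\bar w}G)\mathcal E+O(s^3)$. As $\mu\mapsto[X^\mu]$ is holomorphic, in a chart
\[
y_1(s)-y_2(s)=s^2\,[(\partial_{\bar w}G)\mathcal E]+O(s^3),
\]
where, by Stokes' theorem,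
\[
\bigl\langle\varphi,(\partial_{\bar w}G)\mathcal E\bigr\rangle=\frac1{2i}\oint_{\partial\Delta}\varphi_w\mathcal E\,dw=\pi\bigl(\kappa\lambda^2\varphi_w'(p)+e_1\varphi_w(p)\bigr).
\]
By (A2), $A(y_2)=\lambda^4a_w$, and by (A3),
\[
a_z=\lambda^4a_w+2\pi\kappa\lambda^2\,\mathrm{ev}_w'+2\pi e_1\,\mathrm{ev}_w\equiv w'^4a_w+\pi w'^2w''\,\mathrm{ev}_w'\pmod{\mathrm{ev}_w},
\]
where everything is evaluated at $p$. From $\varphi_z=\varphi_ww'^2$,
\[
\mathrm{ev}_z'\equiv w'^3\,\mathrm{ev}_w',\qquad\mathrm{ev}_z''\equiv w'^4\,\mathrm{ev}_w''+5w'^2w''\,\mathrm{ev}_w'\pmod{\mathrm{ev}_w},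
\]
the $5$ being $3$ from differentiating $\varphi_w'w'^3$ plus $2$ from differentiating $2\varphi_ww'w''$. Insert \eqref{eq:az} for $z$ and for $w$. The $\mathrm{ev}_w''$ terms cancel. Since $\mathrm{ev}_w,\mathrm{ev}_w'$ are independent, comparing the coefficients of $\mathrm{ev}_w'$ gives $\frac52w'^2w''+u_zw'^3=u_ww'^4+w'^2w''$, i.e.
\begin{equation}\label{eq:affine}
u_w\,dw=u_z\,dz+\tfrac32\,d\log w' .
\end{equation}
As $Y_{p,z}$ depends on $z$ only through $z-z(p)$, \eqref{eq:affine} holds at every point of $X$ in the overlap of two coordinate patches.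

\subsection{Behavior at a puncture}
Let $o$ be a puncture, $z(o)=0$, and let $R$ be such that $\{|z|\le2R\}$ lies in the coordinate patch and contains no other puncture. When $p$ tends to $o$, the Schiffer variation at $p$ degenerates, after rescaling, to moving the puncture, to which Lemma~\ref{lem:capacity} applies. To see this, let $G(|z|^2)$ be smooth, equal to $0$ for $|z|\le R/2$ and to $1$ for $|z|\ge R$, and for small $\sigma$ let
\[
\mathcal Y(p,\sigma)=[X^\mu],\qquad\mu=\text{the coefficient of }f_{p,\sigma}=z+\sigma\,G(|z|^2)\,\frac z{z-p}\text{ on }\{|z|\le2R\},\qquad|p|<R/4 .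
\]
This is holomorphic in $(p,\sigma)$ near $(0,0)$, including $p=0$, and $\mathcal Y(p,0)=X$.

\emph{For $p\ne0$ we have $Y_{p,z}(s)=\mathcal Y(p,s/p)$ for small $s$.} Indeed, $Y_{p,z}(s)$ is given by a map which equals $z+\frac s{z-p}$ away from a small disc around $p$ not containing $0$. For small $s$ this formula defines an embedding of $\{|z|\le2R\}$ by (F5), with coefficient supported in the small disc. Adding the constant $s/p$ does not change the coefficient, and since
\[
z+\frac s{z-p}+\frac sp=z+\frac sp\cdot\frac z{z-p}
\]
away from the small disc, the new map fixes $0$ and agrees with $f_{p,s/p}$ near $|z|=2R$. As $f_{p,s/p}$ fixes $0$ too, Lemma~\ref{lem:glue} with the puncture $o$ applies. By (A2), $a_z(p)=p^{-2}A(\mathcal Y(p,\cdot))$. So by (A1) $z^2a_z$ extends holomorphically to $z=0$, with value $A(\mathcal Y(0,\cdot))$.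

\emph{For $p=0$} the map $f_{0,\sigma}-\sigma=z-\sigma(1-G)$ has the same coefficient as $f_{0,\sigma}$, is the identity for $|z|\ge R$, and moves $0$ to $-\sigma$. In set-up (i) of Section~\ref{sub:setup}, with the coordinate $z$ at $o$ and the disc of radius $2R$ there (we may take $R$ small), the map $F_{b'}$ with $b'$ obtained from $b$ by moving $o$ to $-\sigma$ has the same two properties near the boundary and at $0$. By Lemma~\ref{lem:glue}, $\mathcal Y(0,\sigma)=\Phi(b')$. Apply Lemma~\ref{lem:capacity} to $\sigma=e^{i\theta}s$, with $I_0$ the other punctures, and average against $e^{-2i\theta}$: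
\begin{equation}\label{eq:nopole}
\langle q,A(\mathcal Y(0,\cdot))\rangle=0\qquad\text{for all }q\in Q(X)\text{ without a pole at }o .
\end{equation}

Let $e_j(\varphi)$ be the coefficient of $z^j$ in $\varphi_z$, and $E=z\,\mathrm{ev}=e_{-1}+e_0z+\cdots$, which is holomorphic at $0$. By Section~\ref{sub:jets} at $x=o$, where $dz^2/z$ is a local frame of $K^2(\mathfrak p)$, the functionals $E(0)=e_{-1}$ and $E'(0)=e_0$ are independent. Insert $\mathrm{ev}=E/z$, $\mathrm{ev}'=E'/z-E/z^2$, $\mathrm{ev}''=E''/z-2E'/z^2+2E/z^3$ into \eqref{eq:az}: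
\[
\frac{z^2a_z}\pi=\tfrac12zE''+(zu_z-1)E'+\Bigl(\frac1z-u_z+zv_z\Bigr)E .
\]
The left side and $zE''$ are holomorphic at $0$, and $E,E'$ are holomorphic and independent near $0$. So the coefficients of $E'$ and $E$ are holomorphic at $0$. Let $\epsilon_0$ be the value of $zu_z-1$ at $0$. At $z=0$ we get $A(\mathcal Y(0,\cdot))/\pi=\epsilon_0e_0+(\mathrm{const})\,e_{-1}$. Pairing with a $q$ with $e_{-1}(q)=0$, $e_0(q)\ne0$, and using \eqref{eq:nopole}, gives $\epsilon_0=0$. Thus $u_z\,dz$ has a simple pole with residue $1$ at each puncture.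

\subsection{Counting residues}
Let $\omega=\omega_z\,dz\not\equiv0$ be a meromorphic $1$-form on $\bar X$. Since $\omega_z=\omega_ww'$, the law \eqref{eq:affine} shows that
\[
\eta=u_z\,dz+\tfrac32\,d\log\omega_z
\]
does not depend on the coordinate, so it is a meromorphic $1$-form on $\bar X$. Its residue is $\frac32\mathrm{ord}_x\omega$ at $x\in X$, and $1+\frac32\mathrm{ord}_o\omega$ at a puncture $o$. The residue theorem gives
\[
0=\tfrac32(2g-2)+n=3g-3+n=\dim_{\mathbb C}\mathcal T(S)\ge2,
\]
a contradiction. This proves Theorem~\ref{thm:strong}. \qed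

\begin{thebibliography}{9}
\bibitem{FMV} Maxime Fortier Bourque, D\'idac Mart\'inez-Granado, Franco Vargas Pallete, \emph{The extremal length systole of the Bolza surface}, arXiv:2105.03871 (2021).
\bibitem{GM} Gardiner and Masur, \emph{Extremal length geometry of Teichm\"uller space}, 1991.
\bibitem{HM} Hubbard and Masur, Acta Math., 1979.
\end{thebibliography}

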